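
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Invariant metrics of nonnegative curvature\\ on the total spaces $E_n^{10}$ over the Gromoll--Meyer spheres}


\begin{abstract}
For every integer $n$ there is a principal $\mathbb S^3$-bundle $E_n^{10}\to\mathbb S^7$, with $E_1^{10}=\mathrm{Sp}(2)$, that carries a cohomogeneity two action of $\mathbb Z_2\times\mathbb Z_2\times\mathbb S^3\times\mathbb S^3\times\mathbb S^3$ and has a homotopy $7$-sphere $\Sigma^7_n$ as a quotient; $\Sigma_1^7$ is the Gromoll--Meyer sphere. We show that $E_n^{10}$ admits an invariant metric of nonnegative sectional curvature if and only if $n\in\{-1,0,1\}$. For $|n|\ge2$ there is not even an $(\mathbb S^3)^3$-invariant metric with $\mathrm{Ric}_2\ge0$, although for every $n$ there is an invariant metric of positive Ricci curvature. The obstruction comes from a function along a suitable geodesic segment that measures the distance of one action field from a space spanned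 by others. This function is concave and has zero derivative at both ends, so it is constant; but its values at the initial point and at the midpoint are different.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The spaces}
Let $\mathbb H$ be the quaternions and $\mathbb S^7\subset\mathbb H^2$ the unit sphere. Write a point of $\mathbb S^7$ as $u=(u_1,u_2)^T=\cos t\,(1,0)+\sin t\,w$ with $t\in[0,\pi]$ and $w\in\mathbb S^7$ real-orthogonal to $(1,0)$, and put
\[
\rho_n(u)=\cos(nt)\,(1,0)+\sin(nt)\,w ,\qquad n\in\mathbb Z .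
\]
Thus $\rho_n$ multiplies the arc length from $(1,0)$ by $n$ along each great circle through $(1,0)$. Since $\cos nt$ and $\sin nt/\sin t$ are polynomials in $\cos t=\mathrm{Re}\,u_1$, the map $\rho_n:\mathbb S^7\to\mathbb S^7$ is well defined and smooth. Let
\[
E_n=E_n^{10}=\bigl\{(u,v)\in\mathbb S^7\times\mathbb S^7:\ \overline{\rho_n(u)_1}\,v_1+\overline{\rho_n(u)_2}\,v_2=0\bigr\},
\]
whose points we write as matrices $\left(\begin{smallmatrix}u_1&v_1\\u_2&v_2\end{smallmatrix}\right)$. For $n=1$ this is $\mathrm{Sp}(2)$. In general $(u,v)\in E_n$ means that the matrix with columns $\rho_n(u),v$ lies in $\mathrm{Sp}(2)$; hence $E_n\to\mathbb S^7$, $(u,v)\mapsto u$, is the pullback by $\rho_n$ of the bundle $\mathrm{Sp}(2)\to\mathbb S^7$ given by the first column. Its fibers are the orbits of right multiplication of $v$ by $\mathbb S^3$.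

The group $G=\mathbb S^3\times\mathbb S^3\times\mathbb S^3$ and the group $\mathbb Z_2\times\mathbb Z_2$ of diagonal matrices $B\in\mathrm O(2)$ act on $E_n$ by
\[
(q_1,q_2,q_3)\cdot\begin{pmatrix}u_1&v_1\\u_2&v_2\end{pmatrix}
=\begin{pmatrix}q_1u_1\bar q_1&q_1v_1\bar q_3\\q_2u_2\bar q_1&q_2v_2\bar q_3\end{pmatrix},
\qquad B\cdot(u,v)=(Bu,Bv).
\]
Indeed $u\mapsto(q_1u_1\bar q_1,q_2u_2\bar q_1)$ is linear, orthogonal and fixes $(1,0)$, so it commutes with $\rho_n$. The same holds for $B=\mathrm{diag}(1,-1)$, while $\rho_n(-u)=(-1)^n\rho_n(u)$; so $\rho_n(Bu)=\pm B\rho_n(u)$ for all $B$, and the defining equation is preserved.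

The diagonal in the first two $\mathbb S^3$-factors acts freely. This is the Gromoll--Meyer action $\star$, and it gives a principal bundle $E_n\to\Sigma_n^7:=E_n/\star$. Each $\Sigma_n^7$ is a homotopy $7$-sphere, and $\Sigma^7_1$ is the Gromoll--Meyer exotic sphere \cite{DPR}.

\subsection{The question}
Let $K$ denote sectional curvature; all metrics are smooth and Riemannian. By the O'Neill formulas an invariant metric with $K\ge0$ on $E_n$ induces a metric with $K\ge0$ on $\Sigma_n^7$. For $n=1$ the bi-invariant metric of $\mathrm{Sp}(2)$ does this. Hence the question of \cite{DPR}: \emph{which $E_n^{10}$ admit metrics with $K\ge0$ that are invariant under the action above?}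

There is reason for optimism. We shall see in Section~\ref{sec:F} that the orbit space of $G$ is the same half disc for every $n$, with the same isotropy groups up to conjugacy. Moreover, no obstruction exists for Ricci curvature.

\begin{proposition}\label{prop:ric}
For every $n\in\mathbb Z$, $E_n^{10}$ admits a metric with $\mathrm{Ric}>0$ invariant under $\mathbb Z_2\times\mathbb Z_2\times G$.
\end{proposition}

Nevertheless only the obvious cases survive.

\begin{theorem}\label{thm:A}
$E_n^{10}$ admits a metric with $K\ge0$ invariant under $\mathbb Z_2\times\mathbb Z_2\times G$ if and only if $n\in\{-1,0,1\}$.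
\end{theorem}

The nonexistence part needs neither the finite group nor all of $K\ge0$. A metric has $\mathrm{Ric}_2\ge0$ if $K(x,y_1)+K(x,y_2)\ge0$ for all orthonormal triples $x,y_1,y_2$; this is implied by $K\ge0$.

\begin{theorem}\label{thm:B}
If $|n|\ge2$, then $E_n^{10}$ admits no $G$-invariant metric with $\mathrm{Ric}_2\ge0$. In particular it admits no $G$-invariant metric with $K\ge0$.
\end{theorem}

\subsection{Existence, and the symmetry between $n$ and $-n$}\label{sec:exist}
\emph{$n=1$.} On $\mathrm{Sp}(2)$ the action consists of left multiplications by $B$ and $\mathrm{diag}(q_1,q_2)$ and right multiplications by $\mathrm{diag}(\bar q_1,\bar q_3)$. The bi-invariant metric is invariant and has $K\ge0$.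

\emph{$n=0$.} Here $\rho_0\equiv(1,0)$, so $E_0=\{v_1=0\}=\mathbb S^7\times\mathbb S^3\ni(u,v_2)$. The product of the round metrics is invariant and has $K\ge0$.

\emph{$n\leftrightarrow-n$.} From the definition, $\rho_{-1}(u)=(\bar u_1,-u_2)$ and $\rho_n\circ\rho_{-1}=\rho_{-n}$. So $(u,v)\mapsto(\rho_{-1}(u),v)$ is a diffeomorphism $E_{-n}\to E_n$. Since $\rho_{-1}$ commutes with all $u\mapsto Bu$ and all $u\mapsto(q_1u_1\bar q_1,q_2u_2\bar q_1)$, it is equivariant for the full group.

This proves the existence part of Theorem~\ref{thm:A}, and the rest of Theorem~\ref{thm:A} is contained in Theorem~\ref{thm:B}. In the proof of Theorem~\ref{thm:B} we may assume $n\ge2$.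

\section{Where $n$ is visible, and the idea}\label{sec:idea}

\subsection{Complex points, orbits and isotropy}\label{sec:F}
Fix $\mathbb C=\mathbb R+\mathbb Ri\subset\mathbb H$, let $\mathbb S^1\subset\mathbb C$ be the unit circle, and write $\Delta\mathbb S^1=\{(z,z,z):z\in\mathbb S^1\}$ and $\Delta\mathbb S^3=\{(q,q,q):q\in\mathbb S^3\}$. Let $F$ be the fixed point set of $\Delta\mathbb S^1$; it consists of the matrices in $E_n$ with complex entries. If $u\in\mathbb C^2$, then $(a_1,a_2):=\rho_n(u)$, a real combination of $(1,0)$ and $u$, lies in $\mathbb C^2$, and the unit vectors $v\in\mathbb C^2$ with $\bar a_1v_1+\bar a_2v_2=0$ are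
\begin{equation}\label{eq:lambda}
v=\lambda\,(-\bar a_2,\bar a_1),\qquad\lambda\in\mathbb S^1 .
\end{equation}
Hence $F\cong\mathbb S^3\times\mathbb S^1\ni(u,\lambda)$; it is closed, connected and of dimension $4$.

\begin{lemma}\label{lem:iso}
Let $(u,v)\in F$. Its isotropy group in $G$ is
\begin{enumerate}
\item[(i)] $\Delta\mathbb S^1$, if $u_1\notin\mathbb R$ and $u_2\ne0$;
\item[(ii)] $\Delta\mathbb S^3$, if $u,v$ are real and $u_2\neq0$;
\item[(iii)] $\{(z,q,\bar v_2qv_2):z\in\mathbb S^1,\ q\in\mathbb S^3\}$, if $u_1\notin\mathbb R$ and $u_2=0$. In this case $v_1=0$ and $|v_2|=1$.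
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(q_1,q_2,q_3)$ fix $(u,v)$. Then $q_1$ commutes with $u_1$. If $u_1\in\mathbb C\setminus\mathbb R$, this says $q_1\in\mathbb S^1$; if $u_1\in\mathbb R$ it says nothing. If $u_2\ne0$, then $q_2=u_2q_1u_2^{-1}$, which equals $q_1$ in case (i), where both factors are complex, and in case (ii), where $u_2$ is real. Some $v_m\neq0$, and $q_3=v_m^{-1}q_mv_m=v_m^{-1}q_1v_m=q_1$ for the same reason. In case (iii) $|u_1|=1$, so $\rho_n(u)=(u_1^n,0)$ and $v=\lambda(0,\bar u_1^{\,n})$; the remaining condition is $q_2v_2\bar q_3=v_2$. The converse inclusions are immediate.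
\end{proof}

Every $G$-orbit meets $F$. Conjugation by $q_1$ moves $u_1$ into $\{z\in\mathbb C:\mathrm{Im}\,z\ge0\}$, then $q_2$ makes $u_2$ real and nonnegative, and then $q_3$ moves $v$ to the point $\lambda=1$ of \eqref{eq:lambda}. As $u_2=(1-|u_1|^2)^{1/2}$ is determined by $u_1$, and the conjugacy class of $u_1$ is an invariant, $E_n/G$ is the half disc $\{|u_1|\le1,\ \mathrm{Im}\,u_1\ge0\}$. Its interior corresponds to isotropy $\Delta\mathbb S^1$, so the action has cohomogeneity two. The open diameter has isotropy $\Delta\mathbb S^3$. At the point $u_1=e^{is}$, $0<s<\pi$, of the arc, $\lambda=1$ means $v_2=e^{-ins}$, so the isotropy group is $\{(z,q,e^{ins}qe^{-ins})\}$. At the two corners $u_1=\pm1$ it is $\{(q_1,q_2,\bar v_2q_2v_2):q_1,q_2\in\mathbb S^3\}$ with $v_2=(\pm1)^n$, that is, $\{(q_1,q_2,q_2)\}$. \emph{In this description the integer $n$ enters only through the speed with which the isotropy group turns along the arc.}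

\subsection{The mechanism in the smallest case}\label{sec:toy}
Let $\mathbb S^1\times\mathbb S^1$ act on $N=\mathbb S^2\times\mathbb S^1$ by rotating $\mathbb S^2$ about its axis and translating $\mathbb S^1$, with action fields $A$ and $B$, and give $N$ an invariant metric with $K\ge0$. The field $A$ vanishes on two circles $C_\pm$, one over each pole. We claim that they have the same length.

Let $\gamma:[0,L]\to N$ be a minimal unit speed geodesic from $C_+$ to $C_-$. It starts orthogonally to $C_+$, where $A=0$ and $B$ is tangent to $C_+$. The inner product of a geodesic's velocity with a Killing field is constant, so $\gamma$ is orthogonal to all orbits. For $0<t<L$ the point $\gamma(t)$ is not on $C_\pm$, by minimality, so $A$ and $B$ are linearly independent there. Let $f(t)>0$ be the distance of $B$ from the line $\mathbb RA$ at $\gamma(t)$. There are three observations.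

(a) \emph{$f$ extends smoothly and positively to a neighborhood of $[0,L]$.} At $t=0$ the Jacobi field $A$ vanishes, so $A'(0)\ne0$ and $A/t$ extends smoothly. Since $A,B$ commute, $\langle A',B\rangle-\langle A,B'\rangle=\langle[A,B],\gamma'\rangle=0$, so $A'(0)\perp B(0)$. Hence $f(0)=|B(0)|$, and similarly $f(L)=|B(L)|$.

(b) \emph{$f'(0)=f'(L)=0$.} The rotation of $\mathbb S^2$ by $\pi$ preserves $A$ and $B$, fixes $C_\pm$ pointwise and is $-1$ on their normal planes. So it reflects $\gamma$ at both ends, and $f$ is even there.

(c) \emph{$f''\le0$.} The flow of $A$ acts freely on $N\setminus(C_+\cup C_-)$. Near the image of $\gamma|_{(0,L)}$ the quotient is a surface with metric $dt^2+f(t)^2d\theta^2$. Its curvature $-f''/f$ is nonnegative by O'Neill's formula.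

Thus $f'$ is nonincreasing and vanishes at both ends, so $f$ is constant. In particular $|B|$ is the same on $C_+$ and $C_-$, which proves the claim. The point is that every action field that vanishes somewhere on $\gamma$ lies in the space $\mathbb RA$ by which we divide; this keeps $f$ positive.

\subsection{Outline for $E_n$}
Given an invariant metric with $\mathrm{Ric}_2\ge0$ on $E_n$, two totally geodesic submanifolds are rigid. The matrices with $u_2=v_1=0$ form a Riemannian product $(\mathbb S^3,g_1)\times(\mathbb S^3,r^2g_{\mathrm{rd}})$, where $g_{\mathrm{rd}}$ is the round metric of the unit sphere (Section~\ref{sec:M}). On $F\cong\mathbb S^3\times\mathbb S^1$ there is a parallel unit field $\xi$ (Section~\ref{sec:parallel}). Its inner product with the action field $\beta$ that rotates $\lambda$ is a constant $\delta$, positive for the right sign of $\xi$. The turning described above gives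
\[
\frac1{\delta^2}=\frac1{r^2}+\frac{n^2}{\ell^2},
\]
where $2\pi\ell$ is the length of a closed geodesic in $(\mathbb S^3,g_1)$. So $\delta<r$ as soon as $n\ne0$.

On the other hand, $\xi$ turns $F$ into a manifold with a cohomogeneity one action of a $3$-torus, which supplies geodesic segments $\hat\gamma$ that are reflected at both ends (Section~\ref{sec:torus}). Along a suitable $\hat\gamma$ we run the argument of Section~\ref{sec:toy} with action fields normal to $F$ (Section~\ref{sec:f}). The constant function $f$ has the value $r$ at the initial point and $\delta$ at the midpoint, so $r=\delta$, a contradiction. Two things differ from the toy case. First, the fields that we divide by do not come from a subalgebra, so there is no quotient manifold in (c); a direct computation with Jacobi fields replaces it. Second, the action fields normal to $F$ must span the normal space of $F$ at all but finitely many times, and those that vanish somewhere must fit into one small space. We therefore choose $\hat\gamma$ so that $u_1\notin\mathbb R$ except at its midpoint, and so that the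 isotropy at its ends has the form $\{(z,q,q)\}$. This is possible because $n\ge2$.

\subsection{Standard facts used}\label{sec:facts}
For $\eta\in(\mathrm{Im}\,\mathbb H)^3$, the Lie algebra of $G$, let $Y_\eta$ be the action field $p\mapsto\frac{d}{d\theta}\big|_0\exp(\theta\eta)p$, a Killing field for any invariant metric.
\begin{enumerate}
\item[(F1)] Components of fixed point sets of groups of isometries are totally geodesic, and their tangent spaces consist of the fixed tangent vectors.
\item[(F2)] $dg\,Y_\eta(p)=Y_{\mathrm{Ad}_g\eta}(gp)$ for $g\in G$. The kernel of $\eta\mapsto Y_\eta(p)$ is the isotropy algebra of $p$. Brackets of action fields are action fields.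
\item[(F3)] Along a geodesic $\gamma$ a Killing field $Y$ is a Jacobi field, and $\langle Y,\gamma'\rangle$ is constant.
\end{enumerate}

From now on $n\ge1$, and $\langle\cdot,\cdot\rangle$ is a $G$-invariant metric with $\mathrm{Ric}_2\ge0$ on $E=E_n$. We assume $n\ge2$ only from Section~\ref{sec:geod} on. Let $\varepsilon=(-1,1,1)$, a central element of $G$.

\section{The fixed point set of $\varepsilon$ is a product}\label{sec:M}

Since $\varepsilon(u,v)$ has entries $u_1,-u_2,-v_1,v_2$, its fixed point set is
\[
M=\{u_2=0,\ v_1=0\}\cong\mathbb S^3\times\mathbb S^3\ni(u_1,v_2).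
\]
(The defining equation of $E$ holds automatically.) It is totally geodesic and $G$-invariant, with action $(u_1,v_2)\mapsto(q_1u_1\bar q_1,\,q_2v_2\bar q_3)$.

\begin{lemma}\label{lem:M}
There are a metric $g_1$ on $\mathbb S^3$ and a constant $r>0$ such that $M$ is the Riemannian product $(\mathbb S^3,g_1)\times(\mathbb S^3,r^2g_{\mathrm{rd}})$.
\end{lemma}

\begin{proof}
For $q\in\mathbb S^3$ the element $(1,q,\bar v_2qv_2)$ fixes $(u_1,v_2)$. It acts trivially on $T_{u_1}\mathbb S^3$ and by $yv_2\mapsto qy\bar q\,v_2$, $y\in\mathrm{Im}\,\mathbb H$, on $T_{v_2}\mathbb S^3$. The second representation of $\mathbb S^3$ is irreducible and nontrivial, so the two tangent spaces are orthogonal and the metric on the second is a multiple of the round one. The elements $(1,q_2,q_3)$ act as the identity on the first factor and transitively on the second, so nothing depends on $v_2$. Hence the metric is a warped product $g_1+r(u_1)^2g_{\mathrm{rd}}$ with a smooth $r>0$.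

For a unit vector $X$ tangent to the first factor and $V$ tangent to the second, $K(X,V)=-\mathrm{Hess}\,r(X,X)/r$. Adding this for two orthonormal $V$'s and using $\mathrm{Ric}_2\ge0$ on the totally geodesic $M$, we get $\mathrm{Hess}\,r\le0$, so $\Delta r\le0$ on the closed manifold $(\mathbb S^3,g_1)$. As $\int\Delta r=0$, the function $r$ is harmonic, hence constant.
\end{proof}

\section{The parallel field on $F$}\label{sec:parallel}

By (F1), $F$ is totally geodesic. Let $\alpha,\beta$ be the restrictions to $F$ of the action fields of $(-i,0,0)$ and $(0,0,-i)$. They are tangent to $F$ since their flows commute with $\Delta\mathbb S^1$ and so preserve $F$. The flow of $\alpha$ consists of the elements $(e^{-i\theta},1,1)$, which on $F$ replace $u_2,v_1$ by $u_2e^{i\theta},e^{-i\theta}v_1$ and fix $u_1,v_2$. Then $\rho_n(u)$ becomes $(a_1,a_2e^{i\theta})$, and \eqref{eq:lambda} shows that $\lambda$ is unchanged. The flow of $\beta$ replaces $v$ by $ve^{i\theta}$. So in the coordinates $(u,\lambda)$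
\begin{equation}\label{eq:flows}
\alpha_\theta(u_1,u_2,\lambda)=(u_1,e^{i\theta}u_2,\lambda),\qquad
\beta_\theta(u_1,u_2,\lambda)=(u_1,u_2,e^{i\theta}\lambda),\qquad \alpha_\pi=\varepsilon|_F .
\end{equation}
The zero set of $\alpha$ is the torus $\Theta=\{u_2=0\}=F\cap M$. It is also the fixed point set of the involution $\varepsilon|_F$, hence totally geodesic. At $p\in\Theta$, (F1) shows that $d\varepsilon$ is $+1$ on $T_pM$, and that on $T_pF$ it is $+1$ on $T_p\Theta$ and $-1$ on the orthogonal complement of $T_p\Theta$. Eigenspaces of an isometry being orthogonal,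
\begin{equation}\label{eq:normal}
\text{vectors of }T_pF\text{ orthogonal to }\Theta\text{ are }(-1)\text{-eigenvectors of }d\varepsilon\text{ and orthogonal to }T_pM.
\end{equation}

\begin{lemma}\label{lem:xi}
There is a parallel unit vector field $\xi$ on $F$ that commutes with $\alpha$ and $\beta$ and satisfies
\[
\langle\xi,\alpha\rangle\equiv0,\qquad\langle\xi,\beta\rangle\equiv\delta\quad\text{for a constant }\delta>0 .
\]
\end{lemma}

\begin{proof}
If $x,y_1,y_2,y_3$ is an orthonormal basis of a tangent space of $F$, then $2\,\mathrm{Ric}_F(x,x)=\sum_{i<j}(K(x,y_i)+K(x,y_j))\ge0$. By Bochner's theorem harmonic $1$-forms on a closed manifold with $\mathrm{Ric}\ge0$ are parallel. Since $b_1(F)=b_1(\mathbb S^3\times\mathbb S^1)=1$, there is a parallel unit field $\xi$ whose dual form $\xi^\flat$ spans the harmonic $1$-forms. Isometries in the identity component of the isometry group preserve cohomology classes, hence preserve $\xi^\flat$ and $\xi$; so $[\xi,\alpha]=[\xi,\beta]=0$.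

Let $\eta\in\{\alpha,\beta\}$. Then $\nabla_\xi\eta=[\xi,\eta]+\nabla_\eta\xi=0$, so by the Killing equation $X\langle\xi,\eta\rangle=\langle\xi,\nabla_X\eta\rangle=-\langle X,\nabla_\xi\eta\rangle=0$ for all $X$. Thus both inner products are constant, and the first is $0$ because $\alpha=0$ on $\Theta$. Let $\delta$ be the second. A $\beta$-orbit generates $H_1(F;\mathbb Z)=\mathbb Z$, and the closed form $\xi^\flat$ is not exact, so its integral $2\pi\delta$ over this orbit is nonzero. Choose the sign of $\xi$ so that $\delta>0$.
\end{proof}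

Note that $\xi$, being parallel, is a Killing field of $F$. It need not come from $G$.

\subsection*{The torus $\Theta$}
On $\Theta$ write $u_1=e^{is}$, $v_2=e^{i\chi}$. By Lemma~\ref{lem:M} the metric of $\Theta$ is $f_0(s)^2ds^2+r^2d\chi^2$ with $f_0>0$. The isometry $(j,1,1)$ maps $(e^{is},v_2)\in M$ to $(e^{-is},v_2)$, so $f_0$ is even. Put $\sigma(s)=\int_0^sf_0$ and $2\pi\ell=\sigma(2\pi)$. By evenness and periodicity $\sigma(m\pi)=m\pi\ell$ for $m\in\mathbb Z$. So $\Theta$ is a flat torus with metric $d\sigma^2+r^2d\chi^2$, and
\begin{equation}\label{eq:real}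
u_1=\pm1\quad\Longleftrightarrow\quad\sigma\in\pi\ell\,\mathbb Z .
\end{equation}
On $\Theta$ we have $\beta=\partial_\chi$ and, since $\rho_n(u)=(e^{ins},0)$, equation \eqref{eq:lambda} gives $v_2=\lambda e^{-ins}$, that is,
\begin{equation}\label{eq:wind}
\lambda=e^{i(\chi+ns)} .
\end{equation}
This is where $n$ enters: the position of $\Theta$ in $F$ depends on it. Consider the curve
\[
c(\tau):\qquad\sigma=\ell\tau,\quad\chi=-n\tau .
\]
It is closed with period $2\pi$. As $\tau$ runs through $[0,2\pi]$, so that $s$ increases by $2\pi$, equation \eqref{eq:wind} shows that $\arg\lambda$ changes by $-2\pi n+2\pi n=0$. So $c|_{[0,2\pi]}$ is null-homotopic in $F\cong\mathbb S^3\times\mathbb S^1$.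

\begin{lemma}\label{lem:relation}
On $\Theta$ the field $\xi$ is tangent to $\Theta$ and equals $\dfrac{n\delta}{\ell}\,\partial_\sigma+\dfrac{\delta}{r^2}\,\partial_\chi$, and
\begin{equation}\label{eq:relation}
\frac1{\delta^2}=\frac1{r^2}+\frac{n^2}{\ell^2},\qquad\text{so } \delta<r .
\end{equation}
\end{lemma}

\begin{proof}
Since $\xi$ is invariant under the flow of $\alpha$, at points of $\Theta$ it is fixed by $d\varepsilon=d\alpha_\pi$; by \eqref{eq:normal} it is tangent to $\Theta$. As $\Theta$ is totally geodesic, $\xi$ is parallel on the flat torus $\Theta$, so $\xi=x\,\partial_\sigma+y\,\partial_\chi$ with constants $x,y$. From $\langle\xi,\beta\rangle=\delta$ we get $y=\delta/r^2$. Since $\xi^\flat$ is closed and $c$ is null-homotopic, $0=\int_c\xi^\flat=2\pi(x\ell-nr^2y)$, so $x=n\delta/\ell$. Now $|\xi|^2=x^2+r^2y^2=1$ is \eqref{eq:relation}.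
\end{proof}

\begin{remark}\label{rem:sp2}
For $n=1$ and the bi-invariant metric $\mathrm{Re}\,\mathrm{tr}(X^*Y)$ of $\mathrm{Sp}(2)$, $M$ is a product of two unit spheres, so $r=\ell=1$. Moreover $F=\mathrm U(2)$, $\xi$ is the field with value $\frac{i}{\sqrt2}X$ at $X$, $\beta$ is the field with value $X\,\mathrm{diag}(0,i)$ at $X$, and $\delta=1/\sqrt2$, in accordance with \eqref{eq:relation}. The definitions also make sense for $n=0$: for the product of the unit round metrics on $E_0=\mathbb S^7\times\mathbb S^3$ one has $\xi=\beta$ and $\delta=r=1$. Below we derive $r=\delta$ for $n\ge2$. The first example shows that the derivation must fail for $n=1$.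
\end{remark}

\section{A cohomogeneity one torus action on $F$}\label{sec:torus}

To imitate Section~\ref{sec:toy} we need a geodesic that starts orthogonally at $\Theta$, where the isotropy is large, and is reflected at two of its points. The real matrices contain one such geodesic, but its isotropy is too large to make the argument work (see the end of Section~\ref{sec:geod}). We shall therefore rotate it, using isometries of $F$ that need not extend to $E$. They come from $\xi$.

\subsection{The torus}
Recall some facts about a compact connected Lie group acting isometrically and with principal orbits of codimension one on a closed connected manifold. The orbit space is a circle or a compact interval, and all orbits over a circle or over interior points of an interval are principal. An orbit of codimension at least two corresponds to an end point. If the orbit space is an interval, the complement of the orbit at one end is an open disc bundle over the orbit at the other end, with fibers the discs orthogonal to that orbit.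

\begin{lemma}\label{lem:torus}
The closure $\mathbb T$ of the group generated by the flows of $\alpha,\beta,\xi$ in the isometry group of $F$ is a $3$-torus whose Lie algebra is spanned by $\alpha,\beta,\xi$. Its orbit space is an interval $[0,D]$, parametrized by the distance from $\Theta$, and $\Theta$ is the orbit at $0$. The orbit $O'$ at $D$ is $2$-dimensional. On all orbits other than $\Theta$ and $O'$ the action is free. The isotropy group $H$ of a point of $O'$ is one-dimensional, and its identity component $H_0$ acts on the normal plane of $O'$ at that point as $\mathrm{SO}(2)$.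
\end{lemma}

\begin{proof}
The three fields commute, so $\mathbb T$ is compact, connected and abelian, that is, a torus. On $\Theta$ we have $\alpha=0$, while $\beta=\partial_\chi$ and $\xi$ are linearly independent by Lemma~\ref{lem:relation} (here $n\ne0$). Since $\alpha\not\equiv0$, the three fields are linearly independent, and $\dim\mathbb T\ge3$. As $\mathbb T$ is abelian, the isotropy groups along all principal orbits are one and the same group. It fixes an open dense set pointwise, so it is trivial because $\mathbb T$ acts effectively. Hence $\dim\mathbb T\le4$. If $\dim\mathbb T=4$, a principal orbit would be open and closed, hence all of $F$, with trivial isotropy; but $\alpha$ has zeros. So $\dim\mathbb T=3$, principal orbits have codimension one, and $\mathbb T$ acts freely on them.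

$\Theta$ is $\mathbb T$-invariant because it is the zero set of $\alpha$ and $\mathbb T$ is abelian. It is a single orbit, since $\beta,\xi$ span its tangent spaces and it is connected. Having codimension two, it is an end point of the orbit space, which is therefore an interval $[0,D]$. The orbits other than $\Theta$ and $O'$ lie over interior points, so they are principal.

The complement $F\setminus\Theta$ is a disc bundle over $O'$, so the two have isomorphic fundamental groups. By $(u_1,u_2/|u_2|,\lambda)$ it is diffeomorphic to an open disc times $\mathbb S^1\times\mathbb S^1$, with $\pi_1=\mathbb Z^2$. As a quotient of a torus by a closed subgroup, $O'$ is a torus, so $\dim O'=2$ and $\dim H=1$. Since $\mathbb T$ is abelian, $H$ acts trivially on $O'$, hence on its tangent spaces. An isometry of $F$ that fixes a point and has trivial differential there is the identity, so $H$ acts faithfully on the normal plane, and the circle $H_0$ acts as $\mathrm{SO}(2)$.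
\end{proof}

\subsection{The geodesic of real matrices}
The fixed point set of $\Delta\mathbb S^3$ consists of the real matrices in $E$. Let $P_0$ be the identity matrix, so $P_0=c(0)$. The component through $P_0$ is
\[
\Gamma=\{u=(\cos\varphi,\sin\varphi),\ v=(-\sin n\varphi,\cos n\varphi):\varphi\in\mathbb R\},
\]
a closed geodesic, contained in $F$. By \eqref{eq:lambda} it consists of all points of $F$ with $u$ real and $\lambda=1$. Points of $\Gamma\cap\Theta$ have $u_1=\pm1$. Let $\gamma:\mathbb R\to\Gamma$ be a unit speed parametrization with $\gamma(0)=P_0$, and put $P_*=\gamma(D)$.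

\begin{lemma}\label{lem:gamma}
The geodesic $\gamma$ is orthogonal to all $\mathbb T$-orbits, $P_*\in O'$, and there is $\kappa\in H_0$, the identity component of the isotropy group at $P_*$, with
\begin{equation}\label{eq:refl}
\gamma(-t)=\varepsilon\gamma(t),\qquad\gamma(2D-t)=\kappa\gamma(t).
\end{equation}
The function $t\mapsto\mathrm{dist}(\gamma(t),\Theta)$ is even, $2D$-periodic and equal to $t$ on $[0,D]$.
\end{lemma}

\begin{proof}
The isometry $\varepsilon$ maps $\Gamma$ to itself by $\varphi\mapsto-\varphi$. This gives the first equation of \eqref{eq:refl}, and it shows that $\gamma'(0)$ is a $(-1)$-eigenvector of $d\varepsilon$, so $\gamma'(0)\perp\Theta$. By (F3) in $F$, $\gamma'$ is orthogonal to $\alpha,\beta,\xi$ along $\gamma$, because this is so at $t=0$.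

A minimal geodesic from $\Theta$ to $O'$ starts orthogonally to $\Theta$. Now $\mathbb T$ is transitive on $\Theta$, and the circle $\{\alpha_\theta\}$, which fixes $P_0$ and contains $\alpha_\pi=\varepsilon|_F$ acting as $-1$, is transitive on the unit vectors of the normal plane at $P_0$. So $\gamma|_{[0,D]}$ is a $\mathbb T$-translate of a minimal geodesic from $\Theta$ to $O'$. Hence $\mathrm{dist}(\gamma(t),\Theta)=t$ on $[0,D]$ and $P_*\in O'$. Let $\kappa\in H_0$ act as $-1$ on the normal plane of $O'$ at $P_*$, which contains $\gamma'(D)$. Then $\kappa$ reflects $\gamma$ at $P_*$, which is the second equation of \eqref{eq:refl}. Both $\varepsilon|_F$ and $\kappa$ lie in $\mathbb T$ and preserve $\Theta$, so the distance function is invariant under $t\mapsto-t$ and $t\mapsto2D-t$.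
\end{proof}

Consequently
\begin{equation}\label{eq:samedist}
\mathrm{dist}(\gamma(t),\Theta)=\mathrm{dist}(\gamma(t'),\Theta)\iff t'=\pm t+2Dm\text{ for some }m\in\mathbb Z,
\end{equation}
and $\gamma(t)$ lies on a principal orbit iff $t\notin D\mathbb Z$.

\subsection{The field that vanishes at $P_*$}
\begin{lemma}\label{lem:zeta}
There is $\mu\in\mathbb R$ with $\beta=\delta\xi+\mu\alpha$ at $P_*$. Consequently
\begin{equation}\label{eq:delta}
\mathrm{dist}\bigl(\beta(P_*),\mathbb R\alpha(P_*)\bigr)=\delta .
\end{equation}
The flow of $\zeta:=\beta-\delta\xi-\mu\alpha$ is $H_0$, and on $\Theta$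
\begin{equation}\label{eq:zeta}
\zeta=-\frac{n\delta^2}{\ell^2}\,\bigl(\ell\,\partial_\sigma-n\,\partial_\chi\bigr),
\end{equation}
so the flow of $\zeta$ translates the parameter of the curve $c$.
\end{lemma}

\begin{proof}
The orbit $O'$ is $2$-dimensional, so there is a nontrivial relation $p_1\alpha+p_2\beta+p_3\xi=0$ at $P_*$. Taking the inner product with $\xi$ gives $p_3=-p_2\delta$. If $p_2$ were $0$, then $p_1\alpha(P_*)=0$ with $p_1\ne0$, impossible since $P_*\notin\Theta$. So we may take $p_2=1$, which gives $\mu$. As $\xi\perp\alpha$ and $|\xi|=1$, \eqref{eq:delta} follows. The field $\zeta$ is nonzero and vanishes at $P_*$, so its flow is a nontrivial connected subgroup of the one-dimensional group $H$, which is $H_0$. On $\Theta$, where $\alpha=0$, Lemma~\ref{lem:relation} gives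
\[
\zeta=\Bigl(1-\frac{\delta^2}{r^2}\Bigr)\partial_\chi-\frac{n\delta^2}{\ell}\,\partial_\sigma ,
\]
and $1-\delta^2/r^2=n^2\delta^2/\ell^2$ by \eqref{eq:relation}. This is \eqref{eq:zeta}, and $\ell\,\partial_\sigma-n\,\partial_\chi$ is the velocity of $c$.
\end{proof}

\subsection{The rotated geodesic}\label{sec:geod}
Now let $n\ge2$, and let $\tau_0=\pi/n$, so that $0<\tau_0<\pi$. Let $\Psi\in H_0$ be the flow of $\zeta$ at time $-\ell^2\tau_0/(n\delta^2)$. By \eqref{eq:zeta}, $\Psi(c(\tau))=c(\tau+\tau_0)$. Put
\[
\hat\gamma=\Psi\circ\gamma,\qquad\hat\gamma(0)=c(\tau_0),\qquad\hat\gamma(D)=\Psi(P_*)=P_* .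
\]
This is a geodesic of $F$, hence of $E$. The choice of $\tau_0$ is explained by Lemma~\ref{lem:iso}(iii): at $c(\tau)$ we have $v_2=e^{-in\tau}$, so the isotropy group there contains all $(1,q,e^{in\tau}qe^{-in\tau})$. For $\tau=0$ these are the elements $(1,q,q)$, and this happens again for the first time at $\tau=\pi/n$. For $n\ge2$ this is before $c$ reaches the point with $u_1=-1$ at $\tau=\pi$. Figure~\ref{fig} shows the situation modulo the $2$-torus
\[
\mathbb T^2=\{\alpha_\varphi\beta_\psi\}\subset\mathbb T .
\]

\begin{figure}[t]
\centering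
\begin{tikzpicture}[scale=2.1]
\draw (0,0) circle (1);
\draw[thick] (-1,0)--(1,0);
\draw[thick,dashed] (52:1)--(232:1);
\fill (0,0) circle (0.03);
\fill (1,0) circle (0.03);
\fill (52:1) circle (0.03);
\fill (-1,0) circle (0.03);
\fill (232:1) circle (0.03);
\node[right] at (1.02,0) {$P_0=c(0)$};
\node[right] at (52:1.05) {$c(\tau_0)$};
\node[below right] at (0,0) {$P_*$};
\node[above] at (-0.5,0) {$\gamma$};
\node[left] at (0.27,0.42) {$\hat\gamma$};
\node[left] at (-1.02,0) {$\gamma(2D)$};
\node[left] at (232:1.05) {$\hat\gamma(2D)$};
\node at (125:1.15) {$\Theta$};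
\end{tikzpicture}
\caption{The quotient of $F$ by the $2$-torus $\mathbb T^2$ is the closed unit disc with coordinate $u_1$ (schematic picture). The boundary is the image of $\Theta$, the horizontal diameter $\{u_1\in\mathbb R\}$ is the image of $\Gamma$. The circle $\mathbb T/\mathbb T^2$ acts on the disc with the image of $P_*$ as a fixed point. The element $\Psi$ carries the diameter to the dashed curve, the image of $\hat\gamma$, which meets the diameter only at $P_*$.}
\label{fig}
\end{figure}

\begin{lemma}\label{lem:hat}
\begin{enumerate}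
\item[(a)] At $\hat\gamma(0)$ and $\hat\gamma(2D)$ we have $u_2=v_1=0$, $v_2=\pm1$ and $u_1\notin\mathbb R$.
\item[(b)] $\hat\gamma(D)=P_*$ is a real matrix with $u_2\ne0$.
\item[(c)] For $t\in(0,2D)\setminus\{D\}$, $\hat\gamma(t)$ has $u_2\neq0$ and $u_1\notin\mathbb R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) At $c(\tau_0)$: $v_2=e^{-in\tau_0}=-1$ and $\sigma=\ell\pi/n\notin\pi\ell\,\mathbb Z$, so $u_1\notin\mathbb R$ by \eqref{eq:real}. By \eqref{eq:refl}, $\gamma(2D)=\kappa P_0$ with $\kappa$ in the flow of $\zeta$, so $\gamma(2D)=c(\tau')$ for some $\tau'$. This point lies in $\Gamma\cap\Theta$, so $u_1=\pm1$ there and $\tau'\in\pi\mathbb Z$. Thus $\hat\gamma(2D)=c(\tau'+\tau_0)$, where $v_2=e^{-in\tau'}\cdot(-1)=\pm1$ and $\sigma\notin\pi\ell\,\mathbb Z$.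

(b) $P_*\in\Gamma\setminus\Theta$.

(c) Since $\Psi$ preserves the distance to $\Theta$, $\hat\gamma(t)\notin\Theta$, so $u_2\ne0$. Suppose $u_1\in\mathbb R$. By \eqref{eq:flows} a suitable element of $\mathbb T^2$ moves $\hat\gamma(t)$ to a point with $u_2>0$ and $\lambda=1$, which lies on $\Gamma$. So $\hat\gamma(t)=a\gamma(t')$ with $a\in\mathbb T^2$ and some $t'$. Distances to $\Theta$ are preserved, so $t'=\pm t+2Dm$ with $m\in\mathbb Z$ by \eqref{eq:samedist}. From \eqref{eq:refl}, $\gamma(t+2D)=\kappa\gamma(-t)=\kappa\varepsilon\gamma(t)$, so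
\[
\gamma(t+2Dm)=(\kappa\varepsilon)^m\gamma(t),\qquad\gamma(-t+2Dm)=(\kappa\varepsilon)^m\varepsilon\gamma(t).
\]
Hence $\gamma(t')=\kappa'\gamma(t)$ with $\kappa'\in\mathbb T$ equal to $(\kappa\varepsilon)^m$ or $(\kappa\varepsilon)^m\varepsilon$, and in both cases $\kappa'P_0=\gamma(2Dm)$. Now $\Psi\gamma(t)=a\kappa'\gamma(t)$, and $\gamma(t)$ lies on a principal orbit, where $\mathbb T$ acts freely. So $\Psi=a\kappa'$ and
\[
c(\tau_0)=\Psi P_0=a\,\gamma(2Dm).
\]
But $a$ preserves $u_1$, and $\gamma(2Dm)\in\Gamma\cap\Theta$ has $u_1=\pm1$. This contradicts (a).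
\end{proof}

The need to leave $\Gamma$ can now be explained. Along $\gamma$ itself all points have isotropy containing $\Delta\mathbb S^3$, so the action fields normal to $F$ do not span the normal space of $F$ anywhere. The concavity argument of the next section uses that they do at generic times. For $n=1$, the choice $\tau_0=\pi$ would again lead to $u_1=-1$.

\section{A concave function along the rotated geodesic}\label{sec:f}

\subsection{Action fields normal to $F$}
For $x=(x_1,x_2,x_3)\in\mathbb C^3$ let $Y_x$ be the action field of $(x_1j,x_2j,x_3j)$. Since $z\,x_mj\,\bar z=z^2x_mj$ for $z\in\mathbb S^1$, (F2) gives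
\begin{equation}\label{eq:rot}
d(z,z,z)\,Y_x=Y_{z^2x}\quad\text{at points of }F .
\end{equation}
As $d(z,z,z)$ is the identity on $TF$, the choice $z=i$ shows $\langle Y_x,w\rangle=-\langle Y_x,w\rangle$ for $w\in TF$. So $Y_x$ lies in the normal bundle $\nu F$, which has real rank $6$. The kernel of $x\mapsto Y_x(\hat\gamma(t))$ is read off from Lemmas~\ref{lem:hat} and \ref{lem:iso}:
\begin{itemize}
\item for $t\in(0,2D)\setminus\{D\}$ (\emph{regular} times) the isotropy algebra is $\mathbb R(i,i,i)$ and the kernel is $0$, so $\nu F=\{Y_x:x\in\mathbb C^3\}$ at $\hat\gamma(t)$;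
\item for $t=D$ the isotropy group is $\Delta\mathbb S^3$ and the kernel is $\mathbb Cp$, $p=(1,1,1)$;
\item for $t=0$ and $t=2D$ the isotropy algebra is $\{(\varrho i,y,y):\varrho\in\mathbb R,\ y\in\mathrm{Im}\,\mathbb H\}$ and the kernel is $\mathbb Cq$, $q=(0,1,1)$.
\end{itemize}
The condition $v_2=\pm1$ at the ends was imposed so that the kernel is the same at both ends and $p-q=(1,0,0)$; the latter makes the values of the function below computable.

\subsection{The Hermitian structure}
Let $I=\frac12\frac d{d\theta}\big|_0d(e^{i\theta},e^{i\theta},e^{i\theta})$ on $\nu F|_{\hat\gamma}$. The isometries $(z,z,z)$ fix $\hat\gamma$ pointwise. So $I$ is skew, parallel along $\hat\gamma$, and commutes with $R(\cdot,\hat\gamma')\hat\gamma'$. By \eqref{eq:rot}, $IY_x=Y_{ix}$. Hence $I^2=-1$ at regular times, and everywhere because $I$ is parallel; in particular $I$ is orthogonal. So $\nu F|_{\hat\gamma}$ is a Hermitian bundle of complex rank $3$ with the form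
\[
h(v,w)=\langle v,w\rangle+i\langle v,Iw\rangle,
\]
which is complex linear in $v$. Below, spans of vectors in $\nu F$ are complex; for complex subspaces real and Hermitian orthogonality coincide. Write $'=\nabla_{\hat\gamma'}$. Since $F$ is totally geodesic, $'$ preserves sections of $\nu F$, and $Y_{ix}'=IY_x'$.

\begin{lemma}\label{lem:lag}
The geodesic $\hat\gamma$ is orthogonal to all $G$-orbits, and $h(Y_x',Y_y)=h(Y_x,Y_y')$ along $\hat\gamma$ for all $x,y\in\mathbb C^3$.
\end{lemma}

\begin{proof}
Since $\Psi$ preserves $\Theta$ and $\gamma'(0)\perp\Theta$, we have $\hat\gamma'(0)\perp\Theta$, so $\hat\gamma'(0)\perp TM$ by \eqref{eq:normal}. As $M$ contains the $G$-orbit of $\hat\gamma(0)$, (F3) shows that $\hat\gamma'$ is orthogonal to all action fields at all times. By the Killing equation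
\[
\langle Y_x',Y_y\rangle-\langle Y_x,Y_y'\rangle=\langle\nabla_{Y_x}Y_y-\nabla_{Y_y}Y_x,\hat\gamma'\rangle=\langle[Y_x,Y_y],\hat\gamma'\rangle=0,
\]
as $[Y_x,Y_y]$ is an action field. Using this also with $iy$ in place of $y$ gives the claim.
\end{proof}

\subsection{The function}
As in Section~\ref{sec:toy} we divide by a space that contains all the $Y_x$ vanishing somewhere on $[0,2D]$. Put
\[
V=\mathbb Cp+\mathbb Cq=\{(x_1,x_2,x_2)\},\qquad e=(0,0,1),\qquad\mathbb C^3=\mathbb Ce\oplus V,
\]
and for regular $t$
\[
f(t)=\mathrm{dist}\bigl(Y_e(t),\{Y_x(t):x\in V\}\bigr)>0 .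
\]
The elements $(x_1j,x_2j,x_2j)$ do not form a Lie algebra, since $[j,ij]=2i$; so $f$ is not the length of a field on a quotient of $E$ by a subgroup of $G$.

\begin{lemma}\label{lem:ext}
$f$ extends smoothly and positively to a neighborhood of $[0,2D]$, with
\[
f(0)=\mathrm{dist}(Y_e(0),\mathbb CY_p(0)),\qquad f(D)=\mathrm{dist}(Y_e(D),\mathbb CY_q(D)),\qquad f'(0)=f'(2D)=0 .
\]
\end{lemma}

\begin{proof}
At $t=D$ the Jacobi field $Y_p$ vanishes, so $Y_p'(D)\ne0$, since otherwise $Y_p$ would vanish identically. By Lemma~\ref{lem:lag}, $h(Y_p'(D),Y_x(D))=h(Y_p(D),Y_x'(D))=0$ for all $x$. Moreover $Y_e(D),Y_q(D)$ are $\mathbb C$-independent, because $e,q$ are independent modulo the kernel $\mathbb Cp$. So $Y_e,\ Y_p/(t-D),\ Y_q$ extend to a smooth $\mathbb C$-independent frame near $D$. For $t\ne D$, $f$ is the distance of the first field to the span of the other two, so it extends smoothly and positively. Since $Y_p'(D)$ is orthogonal to $Y_e(D)$ and $Y_q(D)$, it does not contribute at $D$, and the formula for $f(D)$ follows.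

At $t=0$ and $t=2D$ the same argument applies with $p$ and $q$ exchanged. For $t$ slightly outside $[0,2D]$ the resulting frame is still independent, so the definition of $f$ makes sense there and gives the smooth extension.

Since $\varepsilon$ is central, $d\varepsilon\,Y_x=Y_x\circ\varepsilon$. The points $\hat\gamma(0),\hat\gamma(2D)$ lie in $\Theta$ and are fixed by $\varepsilon$. There $\hat\gamma'$ is tangent to $F$ and orthogonal to the $\mathbb T$-orbit $\Theta$, since $\gamma$ is orthogonal to $\mathbb T$-orbits by Lemma~\ref{lem:gamma} and $\Psi\in\mathbb T$. By \eqref{eq:normal}, $d\varepsilon$ maps $\hat\gamma'$ to $-\hat\gamma'$ at these times. So $\varepsilon$ reflects $\hat\gamma$ at $t=0$ and $t=2D$ and carries the fields $Y_x$ to themselves. Hence $f$ is even about $0$ and about $2D$.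
\end{proof}

\begin{lemma}\label{lem:conc}
$f''\le0$ on $[0,2D]$.
\end{lemma}

\begin{proof}
By continuity it suffices to consider a regular time $t_0$. Choose $x\in e+V$ such that $J:=Y_x$ is $h$-orthogonal to $W_t:=\{Y_v(t):v\in V\}$ at $t=t_0$. Since $x-e\in V$, $f(t)=\mathrm{dist}(J(t),W_t)$ for $t$ near $t_0$. Let $P_t$ be the orthogonal projection onto $W_t$, $P=P_{t_0}$, and let $E_a=Y_{v_a(t)}$, $a=1,2$, be a smooth unitary frame of $W_t$ with $v_a(t)\in V$. Then
\[
f^2=|J|^2-|P_tJ|^2,\qquad|P_tJ|^2=\sum_a|h(J,E_a)|^2 .
\]
At $t_0$ we have $h(J,E_a)=0$ and, by Lemma~\ref{lem:lag} and $h(J,Y_{\dot v_a})=0$,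
\[
\tfrac d{dt}h(J,E_a)=h(J',E_a)+h(J,Y_{v_a}')+h(J,Y_{\dot v_a})=2h(J',E_a).
\]
So $|P_tJ|^2=4(t-t_0)^2|PJ'(t_0)|^2+O(|t-t_0|^3)$. Differentiating $f^2$ twice and using the Jacobi equation $J''=-R(J,\hat\gamma')\hat\gamma'$, we obtain at $t_0$
\[
f=|J|,\qquad ff'=\langle J,J'\rangle,\qquad
ff''+f'^2=|J'|^2-\langle R(J,\hat\gamma')\hat\gamma',J\rangle-4|PJ'|^2 .
\]
It remains to compute $|J'|^2$. By Lemma~\ref{lem:lag}, $h(J',J)=h(J,J')=\overline{h(J',J)}$ is real, hence equal to $ff'$. Since $\nu F=W_{t_0}\oplus\mathbb CJ$ orthogonally at $\hat\gamma(t_0)$ (this is where the full rank at regular times is used),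
\[
|J'|^2=|PJ'|^2+\frac{|h(J',J)|^2}{f^2}=|PJ'|^2+f'^2 .
\]
Therefore
\begin{equation}\label{eq:conc}
ff''=-\langle R(J,\hat\gamma')\hat\gamma',J\rangle-3|PJ'|^2\qquad\text{at }t_0 .
\end{equation}
The vectors $J,IJ,\hat\gamma'$ are mutually orthogonal, $|IJ|=|J|$, and $R(\cdot,\hat\gamma')\hat\gamma'$ commutes with the orthogonal map $I$. So
\[
2\langle R(J,\hat\gamma')\hat\gamma',J\rangle=\langle R(J,\hat\gamma')\hat\gamma',J\rangle+\langle R(IJ,\hat\gamma')\hat\gamma',IJ\rangle\ge0
\]
by $\mathrm{Ric}_2\ge0$, and $f''(t_0)\le0$.
\end{proof}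

Without the equality $\nu F=W_{t_0}\oplus\mathbb CJ$ there would be an additional nonnegative term in $|J'|^2$ and the sign in \eqref{eq:conc} would be lost.

\subsection{The contradiction}
By Lemmas~\ref{lem:ext} and \ref{lem:conc}, $f'$ is nonincreasing on $[0,2D]$ and vanishes at both ends. So $f$ is constant, and in particular
\begin{equation}\label{eq:equal}
f(0)=f(D).
\end{equation}

\emph{$f(0)=r$.} At $\hat\gamma(0)=c(\tau_0)\in M$ we have $Y_q=0$, so $Y_p=Y_{(1,0,0)}$. The vectors in $\mathbb CY_{(1,0,0)}$ are tangent to the first factor of the Riemannian product $M$ of Lemma~\ref{lem:M}, and $Y_e$ is tangent to the second. So $f(0)=|Y_e(0)|$, the speed at $\theta=0$ of $\theta\mapsto v_2e^{-j\theta}$ in $(\mathbb S^3,r^2g_{\mathrm{rd}})$, which is $r$.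

\emph{$f(D)=\delta$.} At $P_*$ we have $Y_p=0$, so $Y_q=-Y_{(1,0,0)}$. Hence $f(D)$ is the distance of the action field of $(0,0,j)$ from the real span of the action fields of $(j,0,0)$ and $(k,0,0)$, where $k=ij$. Since $P_*$ is fixed by $\Delta\mathbb S^3$, the inner products at $P_*$ between action fields of $(y,0,0)$ and $(0,0,y')$, and of two fields of the same kind, are $\mathrm{Ad}$-invariant bilinear forms of $y,y'\in\mathrm{Im}\,\mathbb H$, that is, multiples of the standard inner product. So the field of $(k,0,0)$ is orthogonal to those of $(j,0,0)$ and $(0,0,j)$. Thus $f(D)$ is the distance of the field of $(0,0,j)$ from the line spanned by the field of $(j,0,0)$, and this distance does not change if $j$ is replaced by $i$. The fields of $(i,0,0)$ and $(0,0,i)$ at $P_*$ are $-\alpha$ and $-\beta$, so $f(D)=\mathrm{dist}(\beta(P_*),\mathbb R\alpha(P_*))=\delta$ by \eqref{eq:delta}.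

By \eqref{eq:equal}, $r=\delta$, which contradicts $\delta<r$ in \eqref{eq:relation}. This proves Theorem~\ref{thm:B}, and with Section~\ref{sec:exist} also Theorem~\ref{thm:A}. \qed

\section{Positive Ricci curvature}\label{sec:ric}

\begin{proof}[Proof of Proposition~\ref{prop:ric}]
The projection $\pi:E_n\to\mathbb S^7$, $(u,v)\mapsto u$, is a principal bundle with structure group the third $\mathbb S^3$. The compact group $\mathbb Z_2\times\mathbb Z_2\times\mathbb S^3\times\mathbb S^3$, with the first two sphere factors, commutes with the structure group and covers isometries of the round $\mathbb S^7$. It therefore maps principal connection forms to principal connection forms. These form an affine space, so averaging yields an invariant principal connection $\theta$. Choose the $\mathrm{Ad}$-invariant inner product on $\mathrm{Im}\,\mathbb H$ for which the fibers, with the metric $\langle\theta,\theta\rangle$, become unit round spheres. The metrics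
\[
g_t=\pi^*g_{\mathbb S^7}+t\,\langle\theta,\theta\rangle,\qquad t>0,
\]
are invariant under the full group and have totally geodesic fibers. Let $A$ be the O'Neill tensor of $g_1$, and let $U$ be vertical and $X$ horizontal of $g_1$-length $1$. Since $\mathrm{Ric}=2$ on the unit $\mathbb S^3$ and $\mathrm{Ric}=6$ on the unit $\mathbb S^7$, the formulas for the canonical variation \cite[Prop.~9.70]{Besse} read
\[
\mathrm{Ric}_t(U,U)=2+t^2|AU|^2,\qquad\mathrm{Ric}_t(X,U)=t\,\langle(\check\delta A)X,U\rangle,\qquad\mathrm{Ric}_t(X,X)=6-2t|A_X|^2 .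
\]
For the $g_t$-unit vectors $X$ and $\tilde U=t^{-1/2}U$ and a constant $C$ independent of $t$, which exists by compactness,
\[
\mathrm{Ric}_t(\tilde U,\tilde U)\ge\frac2t,\qquad|\mathrm{Ric}_t(X,\tilde U)|\le C\sqrt t,\qquad\mathrm{Ric}_t(X,X)\ge6-Ct .
\]
So for real numbers $x,y$, not both zero,
\[
\mathrm{Ric}_t(xX+y\tilde U,xX+y\tilde U)\ge(6-Ct)x^2-2C\sqrt t\,|xy|+\tfrac2ty^2>0
\]
when $t>0$ is so small that $6-Ct>0$ and $(6-Ct)\cdot\frac2t>C^2t$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Besse} Besse, \emph{Einstein Manifolds}.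
\bibitem{DPR} C. Duran, T. Puettmann, A. Rigas, \emph{An infinite family of Gromoll-Meyer spheres}, arXiv:math/0610349 (2006).
\end{thebibliography}

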